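# Cantor sets and irrationals with one-point bisectors

## 1. Weighted indicators of subgroups of $\mathbb F_3^{\omega}$

Let $\mathbb F_3=\{0,1,2\}$ be the field with three elements and let $G=\mathbb F_3^{\omega}$ be the group of all infinite sequences over it, with the product topology. As a space, $G$ is a Cantor set. For each nonzero finitely supported sequence $\lambda$ over $\mathbb F_3$ there is a homomorphism
$$\chi_\lambda:G\to\mathbb F_3,\qquad \chi_\lambda(g)=\sum_n\lambda_n g_n ,$$
whose kernel $H_\lambda$ is an open subgroup. There are only countably many $\lambda$, so we may list the kernels as $H_1,H_2,H_3,\dots$ and form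
$$\psi(g)=\sum_{k\ge 1}3^{-k}\,\mathbf 1[g\notin H_k]. \tag{1}$$

So $\psi(g)$ is a number whose $k$-th ternary digit, always $0$ or $1$, records whether $g$ lies in $H_k$. Two things will be proved about it in Section 5.

* The number $\psi(g-h)$ is the squared distance between the images of $g$ and $h$ under an embedding of $G$ into Hilbert space.
* We have $\psi(g)=\psi(h)$ if and only if $h=g$ or $h=-g$.

Grant both for the moment, and take $a\ne b$ in $G$. Which $x\in G$ have images at the same distance from the images of $a$ and of $b$? Exactly those with $\psi(x-a)=\psi(x-b)$, that is, $x-a=\pm(x-b)$. The plus sign would give $a=b$. The minus sign says $2x=a+b$, and since $2=-1$ in $\mathbb F_3$ this says $x=-(a+b)$. So for every pair $a\neq b$ there is exactly one equidistant point. The construction is made for this purpose: it gives a Cantor set in Hilbert space in which every bisector is a single point.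

## 2. Midsets and the unique midset property

**Definition.** Let $(X,\rho)$ be a metric space and $y\ne z$ in $X$. The *midset* (or *bisector*) of $y,z$ is
$$M(y,z)=\{x\in X:\rho(x,y)=\rho(x,z)\}.$$
The space has the *unique midset property*, UMP for short, if every midset in $X$ has exactly one point.

Note that $x$ ranges over $X$ only: a smaller subspace has smaller midsets, but also fewer pairs to serve. The UMP depends on the metric, not only on the topology. A metric is *compatible* with a topological space if it induces its topology.

A result of Ito, Ohta and Ono is the background: if $D$ is a discrete space with $|D|\le\mathfrak c$, then the product of countably many copies of $D$ admits a compatible metric with the UMP. In particular the Cantor set and the space of irrationals admit such metrics. The following question is from Yasunao Hattori, "Special metrics", arXiv:math/0204130 (2002). Can one do this with the metric of a familiar ambient space? That is, is there a subspace $X$ of $\mathbb R^n$ or of the Hilbert space, homeomorphic to the Cantor set or to the irrationals, such that the metric *inherited* from the usual metric has the UMP?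

The answer is yes, for both spaces. From here on, a UMP subspace of $\mathbb R^n$ or of a Hilbert space is one that has the UMP in the inherited metric. We shall prove three theorems.

**Theorem 1.** The real Hilbert space $\ell^2$ contains a UMP subspace homeomorphic to the Cantor set and a UMP subspace homeomorphic to the irrationals. More generally, for a nonempty discrete space $D$ the following are equivalent: (i) $|D|\le\mathfrak c$; (ii) $D^\omega$ admits a compatible UMP metric; (iii) $D^\omega$ is homeomorphic to a UMP subspace of a real Hilbert space. In (iii) the Hilbert space can be taken of density $\max(|D|,\aleph_0)$.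

**Theorem 2.** $\mathbb R^{34}$ (hence $\mathbb R^n$ for every $n\ge34$) contains a Cantor set with the UMP.

**Theorem 3.** $\mathbb R^n$ contains a UMP subspace homeomorphic to the irrationals if and only if $n\ge2$. Moreover, every completely metrizable UMP subspace of $\mathbb R$ with more than one point is an interval. In particular $\mathbb R$ contains no UMP Cantor set.

The least $n$ for which $\mathbb R^n$ contains a UMP Cantor set is not determined here; the theorems give $2\le n\le34$.

We use the following textbook facts.

* A *Cantor set* is a nonempty compact metrizable space that is zero-dimensional (has a base of clopen sets) and perfect (has no isolated points). All Cantor sets are homeomorphic. Nonempty clopen subsets, finite products and finite sums (disjoint unions) of Cantor sets are Cantor sets.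
* The space $\omega^\omega$ is homeomorphic to the irrationals. A Cantor set minus a countable dense subset is homeomorphic to the irrationals. Nonempty clopen subsets, finite products, and countable sums of copies of the irrationals are homeomorphic to the irrationals.
* A subspace of $\mathbb R$ that is completely metrizable is a $G_\delta$ in $\mathbb R$. By the Baire category theorem, the intersection of two comeager subsets of a nonempty open interval is comeager, and a comeager subset is dense there.

## 3. Triangles, intervals and ultrametrics

**Two and three points.** A two-point space fails: its only midset is empty. Three points of an equilateral triangle have the UMP, since the midset of two vertices is the third vertex. This triangle is $\mathbb F_3$ with one subgroup, $\{0\}$, used in place of the list in (1).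

**Intervals.** In an interval of $\mathbb R$, the midset of $y\ne z$ is $\{\frac{y+z}2\}$, so every interval has the UMP. In the middle-thirds Cantor set, $M(0,1)$ is empty, because $\frac12$ is missing.

**The usual metric on sequences.** On $\{0,1\}^\omega$ let $\rho(x,y)=2^{-n}$, where $n$ is the first index at which $x$ and $y$ differ. If $y_0\ne z_0$, then any $x$ has the same first entry as exactly one of them, so $\rho(x,y)\ne\rho(x,z)$ and $M(y,z)=\emptyset$. If $y_0=z_0$, then every $x$ with $x_0\ne y_0$ is at distance $1$ from both, and $M(y,z)$ is infinite. So the UMP fails in both ways.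

**Nine points.** Let $V=\mathbb F_3^2$. It has four one-dimensional subspaces $L_1,\dots,L_4$. Choose distinct positive weights $c_1,\dots,c_4$ and put $\psi(g)=\sum_{i}c_i\mathbf 1[g\notin L_i]$. A nonzero $g$ lies in exactly one $L_i$, call its index $i(g)$, so $\psi(g)=c_1+c_2+c_3+c_4-c_{i(g)}$. Suppose $\psi(x-a)=\psi(x-b)$ with $a\ne b$. If $x=a$, the left side is $0$ and the right side is not; likewise for $x=b$. So $x\neq a,b$, and $x-a$, $x-b$ lie in the same $L_i$. Then $a-b\in L_i$ too, and $x$ is the third point of the line through $a$ and $b$; since the three points of a line in $V$ sum to $0$, this is $x=-(a+b)$. Conversely that $x$ works, because $x-a$ and $x-b$ are negatives of each other. So the nine points have one-point midsets for $\sqrt{\psi(g-h)}$. This function is a Euclidean distance: send $g$ to its four cosets, the $i$-th one recorded as $\sqrt{c_i/2}$ times a standard basis vector of a copy of $\mathbb R^3$; the images of $g$ and $h$ then have squared distance $\psi(g-h)$.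

## 4. Binary sequences, coordinate subgroups, and the need for all characters

The first idea that suggests itself is to take the Cantor group $\mathbb F_2^\omega$ and look for a translation-invariant metric with the UMP. This cannot work. Let $a\ne b$. Translation by $a+b$ is an isometry; it sends $a$ to $2a+b=b$ and $b$ to $a$. So it maps $M(a,b)$ to itself. It has no fixed point, because $a+b\ne0$. A set with a fixed-point-free self-map does not have exactly one point.

The argument shows what to ask for instead. In an abelian group with an invariant metric, the map $x\mapsto a+b-x$ is also an isometry: its effect on differences is $g\mapsto -g$, and $\rho(-u,-v)=\rho(v,u)$ by translating by $u+v$. It swaps $a$ and $b$, so its fixed points, the solutions of $2x=a+b$, lie in $M(a,b)$. In $\mathbb F_3^\omega$ there is exactly one fixed point. What remains is to arrange that nothing else is in $M(a,b)$.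

A second natural attempt is to use only the coordinate subgroups: on $\mathbb F_3^\omega$ put $\psi_0(g)=\sum_n 3^{-n-1}\mathbf 1[g_n\ne0]$. Now take $a=0$ and $b=(1,0,0,\dots)$. A point $x$ is equidistant from $a$ and $b$ when $x$ and $x-b$ have the same support, that is, when $x_0=2$; the other coordinates are free. So $M(a,b)$ is infinite. The trouble is that $\psi_0(g)$ knows the support of $g$ but not the ratios of its entries: $(1,1,0,\dots)$ and $(1,2,0,\dots)$ get the same value. The functional $g_0+g_1$ vanishes at the second and not at the first. If all functionals with finite support are used, the ratios of all entries become visible, and only the overall sign is lost. That is why (1) runs over all $\lambda$.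

## 5. Proof of Theorem 1

The implication (iii)$\Rightarrow$(ii) is immediate: the inherited metric, carried over to $D^\omega$, is compatible and has the UMP.

**Step 1: (ii)$\Rightarrow$(i).** *The aim is to bound the size of any UMP space.* Let $(X,\rho)$ have the UMP and suppose $|X|>\mathfrak c$. Pick $x\ne x'$ in $X$. The map $y\mapsto(\rho(x,y),\rho(x',y))$ from $X$ to $\mathbb R^2$ cannot be injective, so there are $y\ne z$ with $\rho(x,y)=\rho(x,z)$ and $\rho(x',y)=\rho(x',z)$. Then $M(y,z)$ contains both $x$ and $x'$, a contradiction. So $|X|\le\mathfrak c$. With $X=D^\omega$ this gives $|D|\le|D^\omega|\le\mathfrak c$.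

It remains to prove (i)$\Rightarrow$(iii), with the bound on density.

**Step 2: reduction to linear alphabets.** *The aim is to replace $D$ by a discrete space that carries an $\mathbb F_3$-vector space structure with coordinates.* If $|D|=1$, then $D^\omega$ is one point and there is nothing to show. If $2\le|D|<\aleph_0$, then $D^\omega$ is a Cantor set, and so is homeomorphic to $E^\omega$ for any discrete $E$ with $|E|=3$; take $E$ to be a one-dimensional subspace of $\mathbb F_3^{\omega}$. If $|D|=\kappa$ is infinite and $\kappa\le\mathfrak c=|\mathbb F_3^\omega|$, take $\kappa$ distinct vectors of $\mathbb F_3^\omega$ and let $E$ be their span. Then $|E|=\kappa$, and $D^\omega$ is homeomorphic to $E^\omega$ when $E$ is given the discrete topology. So we may assume that the underlying set of the discrete space $E$ is a linear subspace of $\mathbb F_3^\omega$, with $|E|=3$ or $|E|=\kappa$ infinite. The case $|E|=\aleph_0$ gives $\omega^\omega$, the irrationals. The topology that $E$ would inherit from $\mathbb F_3^\omega$ plays no role.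

**Step 3: subgroups and the map.** *The aim is to define the embedding.* Let $G=E^\omega$ with the product topology. For $g=(g_n)\in G$ let $g_{n,j}\in\mathbb F_3$ be the $j$-th coordinate of $g_n$. Thus $G$ is an $\mathbb F_3$-subspace of $\mathbb F_3^{\omega\times\omega}$. For each nonzero finitely supported $\lambda:\omega\times\omega\to\mathbb F_3$ put
$$\chi_\lambda(g)=\sum_{n,j}\lambda_{n,j}\,g_{n,j},\qquad H_\lambda=\ker\chi_\lambda ,$$
and for $n\in\omega$ put $U_n=\{g\in G:g_0=\dots=g_n=0\}$. Whether $g$ lies in one of these subgroups depends on finitely many of the entries $g_n$ only, and $E$ is discrete, so all of them are open. (Some $\chi_\lambda$ may vanish on all of $G$; then $H_\lambda=G$, which does no harm.) The family of all $H_\lambda$ and all $U_n$ is indexed by a countable set; list it as $H_1,H_2,\dots$. Let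
$$\varphi:G\to\ell^2\Big(\bigsqcup_{k}G/H_k\Big),\qquad \varphi(g)=\sum_{k\ge1}\sqrt{3^{-k}/2}\;e_{(k,\,g+H_k)},$$
where the $e$'s are the standard orthonormal basis vectors. The $k$-th terms of $\varphi(g)$ and $\varphi(h)$ are equal if $g-h\in H_k$. Otherwise they are orthogonal, each of squared length $3^{-k}/2$, and contribute $3^{-k}$ to the squared distance. Hence
$$\|\varphi(g)-\varphi(h)\|^2=\psi(g-h),\qquad \psi(g)=\sum_{k\ge1}3^{-k}\mathbf 1[g\notin H_k]. \tag{2}$$
Each $G/H_\lambda$ has at most three elements and $|G/U_n|=|E|^{n+1}\le\max(|E|,\aleph_0)$. So the index set has at most $\max(|E|,\aleph_0)$ elements, and our Hilbert space embeds isometrically in one of density $\max(|E|,\aleph_0)=\max(|D|,\aleph_0)$. For $|E|=3$ and $|E|=\aleph_0$ this is $\ell^2$.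

**Step 4: $\varphi$ is a homeomorphism onto its image.** *The aim is to see that the Hilbert metric induces the product topology.* Continuity: given $\varepsilon>0$, choose $m$ with $\sum_{k>m}3^{-k}<\varepsilon$. The set $H_1\cap\dots\cap H_m$ is an open subgroup, and if $g-h$ lies in it, then $\psi(g-h)<\varepsilon$. Inverse: the sets $g+U_n$ form a neighborhood base at $g$, because $E$ is discrete. Given $n$, let $k$ be an index with $H_k=U_n$. If $\psi(g-h)<3^{-k}$, then the $k$-th term of $\psi(g-h)$ vanishes, so $g-h\in U_n$. In particular $\psi(g-h)=0$ forces $g-h\in\bigcap_nU_n=\{0\}$, so $\varphi$ is injective, and its inverse is continuous. The subgroups $U_n$ were put in the list for this step, since for infinite $E$ the $H_\lambda$ alone need not pin down an entry $g_n$ by finitely many conditions.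

**Step 5: $\psi(g)=\psi(h)$ if and only if $h=\pm g$.** *The aim is to show that only the sign is lost.* If $h=\pm g$, then $g$ and $h$ lie in the same subgroups, so $\psi(g)=\psi(h)$.

Conversely, let $\psi(g)=\psi(h)$. A number $\sum_k\varepsilon_k3^{-k}$ with all $\varepsilon_k\in\{0,1\}$ determines the $\varepsilon_k$: if two such sequences first differ at $k$, the sums differ by at least $3^{-k}-\sum_{l>k}3^{-l}=3^{-k}-\frac12 3^{-k}>0$. So $g\in H_k\iff h\in H_k$ for every $k$; in particular
$$\chi_\lambda(g)=0\iff\chi_\lambda(h)=0\qquad\text{for all }\lambda .$$
If $g=0$, take for $\chi_\lambda$ the single coordinates to get $h=0$. Suppose $g\ne0$ and choose $e\in\omega\times\omega$ with $g_e\ne0$. The coordinate functional at $e$ shows $h_e\neq0$. Let $e'\ne e$. The functional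
$$x\mapsto g_e\,x_{e'}-g_{e'}\,x_e$$
is $\chi_\lambda$ for a $\lambda$ supported in $\{e,e'\}$ that is nonzero, because $\lambda_{e'}=g_e\ne0$. It vanishes at $g$, hence at $h$, so $h_{e'}=(h_e/g_e)\,g_{e'}$. This holds trivially for $e'=e$ too. Thus $h=(h_e/g_e)\,g$, and the nonzero scalar $h_e/g_e\in\mathbb F_3$ is $1$ or $-1$.

**Step 6: the UMP.** Let $a\ne b$ in $G$ and $x\in G$. By (2) and Step 5, $\varphi(x)$ is equidistant from $\varphi(a)$ and $\varphi(b)$ if and only if $x-a=\pm(x-b)$. The sign $+$ gives $a=b$, which is excluded. The sign $-$ means $2x=a+b$, and as $2=-1$ in $\mathbb F_3$ this means $x=-(a+b)$. There is exactly one such $x$, and it lies in $G$. So $\varphi(G)$ has the UMP, and Theorem 1 is proved. $\blacksquare$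

The question is now answered for the Hilbert space. For $\mathbb R^n$ there is no room for infinitely many orthogonal directions, and we need a different source of non-coincidence.

## 6. Algebraically independent Cantor sets

**Definition.** A set $A\subset\mathbb R$ is *algebraically independent* over $\mathbb Q$ if $p(a_1,\dots,a_m)\neq0$ whenever $a_1,\dots,a_m\in A$ are distinct and $p$ is a nonzero polynomial in $m$ variables with integer coefficients.

For example, $\{\pi\}$ is algebraically independent, since $\pi$ is transcendental, but $\{\pi,\pi^2\}$ is not: use $p(u,v)=u^2-v$.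

We use the definition in the following form. If $A$ is algebraically independent, $a\in A$ and $S\subset A\setminus\{a\}$, then $a$ is transcendental over $\mathbb Q(S)$: otherwise, after clearing denominators, a nontrivial polynomial equation for $a$ over $\mathbb Q(S)$ would be a nontrivial integer polynomial relation between $a$ and finitely many elements of $S$. Then $a$ is also transcendental over the field of all reals algebraic over $\mathbb Q(S)$, since an element algebraic over an algebraic extension of $\mathbb Q(S)$ is algebraic over $\mathbb Q(S)$.

**Lemma (von Neumann, Mycielski).** Every nondegenerate interval contains a Cantor set $K$ whose elements are algebraically independent over $\mathbb Q$.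

*Proof.* List the nonzero integer polynomials as $p_1,p_2,\dots$, with $p_i$ in $m_i\ge1$ variables. We build, for each finite $0$-$1$ word $s$, a nondegenerate closed interval $J_s$ inside the given interval, such that the intervals with $|s|=k$ are disjoint and of length at most $2^{-k}$, that $J_{s0},J_{s1}\subset J_s$, and that

> for $i\le k$, the polynomial $p_i$ has no zero on $J_{s_1}\times\dots\times J_{s_{m_i}}$ whenever $s_1,\dots,s_{m_i}\in\{0,1\}^k$ are distinct.

For $k=0$ take any nondegenerate closed interval of length at most $1$; there is no condition on polynomials. Given level $k$, choose two disjoint open subintervals in each $J_s$, $|s|=k$, and call them $O_{s0},O_{s1}$. Introduce one real variable $x_t$ for each word $t\in\{0,1\}^{k+1}$. For each $i\le k+1$ and each choice of distinct words $t_1,\dots,t_{m_i}$ of length $k+1$, the function $p_i(x_{t_1},\dots,x_{t_{m_i}})$ is a nonzero polynomial on $\mathbb R^{2^{k+1}}$, so its zero set is closed and nowhere dense. There are finitely many of these, so the open box $\prod_tO_t$ contains a point off all of them. As their union is closed, a small closed box $\prod_tJ_t\subset\prod_tO_t$ around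 this point also avoids all of them. Make its sides nondegenerate and of length at most $2^{-k-1}$. This is level $k+1$.

Put $K=\bigcap_k\bigcup_{|s|=k}J_s$. Each infinite $0$-$1$ sequence determines a point of $K$, and this is a homeomorphism of $\{0,1\}^\omega$ onto $K$, so $K$ is a Cantor set. Let $x_1,\dots,x_m\in K$ be distinct and $p=p_i$ a nonzero integer polynomial in $m=m_i$ variables. For large $k\ge i$ the points lie in distinct intervals of level $k$, so $p_i(x_1,\dots,x_m)\neq0$. $\square$

## 7. On the line: closure under midpoints

We begin Theorem 3 with the case $n=1$, where the UMP is very rigid.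

**Step 1: density.** *The aim is to show that $X$ is dense in an interval.* Let $X\subset\mathbb R$ be completely metrizable with the UMP and $|X|\ge2$. For $y\ne z$ in $X$ we have $M(y,z)=\{\frac{y+z}2\}\cap X$, so $\frac{y+z}2\in X$: the set $X$ is closed under midpoints. Hence for $y<z$ in $X$ all points $y+\frac m{2^k}(z-y)$ with $0\le m\le 2^k$ are in $X$, by induction on $k$, and $X$ is dense in $[y,z]$. The convex hull $I$ of $X$ is the union of these intervals $[y,z]$. So $X$ is dense in the interval $I$.

**Step 2: category.** *The aim is to pass from dense to everything.* Being completely metrizable, $X$ is a $G_\delta$ in $\mathbb R$; being dense in $I$ as well, it is comeager in $I$. Let $p\in\operatorname{int}I$ and let $J\subset I$ be an open interval centered at $p$. Both $X\cap J$ and its reflection in $p$ are comeager in $J$. So their intersection is dense in $J$ and contains a point $y\ne p$. Then $y\in X$ and $2p-y\in X$, and their midpoint $p$ is in $X$. Thus $\operatorname{int}I\subset X\subset I$, and $X$ is an interval.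

The Cantor set and the irrationals are completely metrizable, have more than one point, and are not connected. So neither is homeomorphic to a UMP subspace of $\mathbb R$. $\blacksquare$

## 8. In the plane: a fresh transcendental for every pair

We now prove the rest of Theorem 3. It is enough to find a UMP copy of the irrationals in $\mathbb R^2$, since $\mathbb R^2$ sits isometrically in $\mathbb R^n$ for $n\ge2$. We write $\mathbb R^2=\mathbb C$ and let $\langle\cdot,\cdot\rangle$ be the real inner product.

A sensible first plan is to start with an independent set and, for every pair of points present, add a point on their bisector; then repeat with the new points, forever. The obvious point to add is the midpoint, and this breaks at the second round: with four starting points $a,b,c,d$, the midpoint of $\frac{a+b}2$ and $\frac{c+d}2$ is also the midpoint of $\frac{a+c}2$ and $\frac{b+d}2$. Two different pairs are served by the same point, and the points that were supposed to be new and different collapse.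

The plane offers a whole line of candidates for each pair. So we place the new point at $M+i\tau D$, where $M$ is the midpoint of the pair, $D$ its difference vector, and $\tau$ is a real number that is transcendental over everything used before. An accidental equality of distances would be an algebraic equation for the newest $\tau$, and we will show that this equation is never trivial. To control the topology, pairs are not treated one by one but in compact boxes of pairs, each box handled by a Cantor set of parameters $\tau$.

**Step 1: labels.** *The aim is to fix the supply of parameters.* Let $K\subset(0,1)$ be an algebraically independent Cantor set and let $K_0,K_1,\dots\subset K$ be pairwise disjoint nonempty clopen subsets (if $K$ is identified with $\{0,1\}^\omega$, let $K_k$ be the sequences that begin with $k$ ones and a zero). Integers $N_k$ will be chosen recursively, with $N_0=0$, and we put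
$$\Lambda_k=K_k+N_k,\qquad \Lambda=\bigcup_k\Lambda_k .$$
Elements of $\Lambda$ are *labels*; a label in $\Lambda_k$ has *index* $k$. A label is an element of some $K_k$, its fractional part, plus an integer. So the $\Lambda_k$ are pairwise disjoint Cantor sets whatever the $N_k$ are. For a label $\tau=\kappa+N_k$ with $\kappa\in K_k$ put
$$F_\tau=\mathbb Q\Big(\big(\textstyle\bigcup_jK_j\big)\setminus\{\kappa\}\Big).$$
This field does not depend on the integers $N_j$ and equals $\mathbb Q(\Lambda\setminus\{\tau\})$: shifting generators by integers does not change the field. It contains every label other than $\tau$, and $\tau$ is transcendental over it, since $\kappa$ is. In particular $\Lambda$ is algebraically independent.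

**Step 2: boxes of pairs.** *The aim is to cut the set of unordered pairs of distinct labels into countably many compact products.* Fix homeomorphisms $h_p:\Lambda_p\to\{0,1\}^\omega$. For a finite $0$-$1$ word $s$ let
$$\mathrm{Box}(p,s)=\{(a,b)\in\Lambda_p^2: h_p(a)\text{ extends }s0,\ h_p(b)\text{ extends }s1\},$$
and for $p<q$ let $\mathrm{Box}(p,q)=\Lambda_p\times\Lambda_q$. Let $\{y,z\}$ be a pair of distinct labels. If both have index $p$, it is represented in $\mathrm{Box}(p,s)$ for $s$ the longest common initial word of $h_p(y),h_p(z)$, in exactly one order, and in no other box. If the indices are $p<q$, it is represented only in $\mathrm{Box}(p,q)$, in exactly one order. So every unordered pair of distinct labels is represented by exactly one $(a,b)$ in exactly one box. Every box is a product $A\times B$ of disjoint nonempty sets $A$ and $B$, each clopen in some $\Lambda_p$ or $\Lambda_q$; so it is a Cantor set.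

There are countably many box symbols $(p,s)$, $(p,q)$. List them, each exactly once, as $e_1,e_2,\dots$ so that $e_k$ involves only indices $<k$. To do so, start from any list $u_1,u_2,\dots$ of all symbols and let $e_k$ be the first unused symbol in it that involves only indices $<k$. One exists, because there are infinitely many symbols $(0,s)$. A symbol $u_r$ whose largest index is $m$ is eligible at all steps $k>m$ and can be passed over at most $r-1$ of those times, so it is used. Let $\mathrm{Box}_k$ be the box with symbol $e_k$.

**Step 3: the recursion.** *The aim is to define $f:\Lambda\to\mathbb C$ so that the points $f(\tau)$ with $\tau\in\Lambda_k$ serve the pairs in $\mathrm{Box}_k$.* Let $f(\tau)=\tau$ on $\Lambda_0$. Let $k\ge1$ and suppose that $f$ is defined on $\bigcup_{p<k}\Lambda_p$, injective there, and continuous on each $\Lambda_p$. Write $\mathrm{Box}_k=A\times B$. Since $A,B$ are disjoint and compact and $f$ is injective and continuous on each of them, there is $\delta_k>0$ with $|f(a)-f(b)|\ge\delta_k$ for $(a,b)\in\mathrm{Box}_k$. Fix a homeomorphism $\gamma_k:K_k\to\mathrm{Box}_k$. Once $N_k$ is chosen, let $\beta_k:\Lambda_k\to\mathrm{Box}_k$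 be $\beta_k(\tau)=\gamma_k(\tau-N_k)$, and for $\beta_k(\tau)=(a,b)$ put
$$f(\tau)=M_\tau+i\tau D_\tau,\qquad M_\tau=\tfrac12\big(f(a)+f(b)\big),\quad D_\tau=f(a)-f(b)\ne0. \tag{3}$$
Since $\tau>N_k$, we have $|f(\tau)|\ge N_k\delta_k-\max|M_\tau|$, and the maximum does not depend on $N_k$. So we can choose $N_k\ge1$ so large that $|f(\tau)|>k$ for all $\tau\in\Lambda_k$. Clearly $f$ is continuous on $\Lambda_k$. That $f$ is still injective on $\bigcup_{p\le k}\Lambda_p$ is the next step.

**Step 4: the newest label is visible.** *The aim is to prove injectivity and the algebraic fact on which everything else rests.* By induction on the index, the coordinates of $f(\tau)$ lie in the field generated by $\tau$ and finitely many labels of index smaller than that of $\tau$; those of $M_\tau$ and $D_\tau$ (index $\ge1$) lie in a field generated by finitely many labels of smaller index. This is clear from (3), and for index $0$ the coordinates are $\tau$ and $0$. Therefore: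

> (4) If $\sigma\neq\tau$ are labels and $\operatorname{index}\sigma\le\operatorname{index}\tau$, then the coordinates of $f(\sigma)$ lie in $F_\tau$. For index $\tau\ge1$ the coordinates of $M_\tau$ and $D_\tau$ lie in $F_\tau$. The coordinates of $f(\tau)$ do not both lie in $F_\tau$.

For the first claim, $f(\sigma)$ has its coordinates in the field generated by $\sigma$ and by labels of index $<\operatorname{index}\sigma\le\operatorname{index}\tau$, none of which is $\tau$. The second is clear. For the third, if $\tau$ has index $0$, then $f(\tau)=\tau\notin F_\tau$. If $\tau$ has index $\ge1$ and $D_\tau=D'+iD''$, then $f(\tau)-M_\tau=-\tau D''+i\tau D'$. If both coordinates of $f(\tau)$ were in $F_\tau$, then $\tau D'$ and $\tau D''$ would be in $F_\tau$; as one of $D',D''\in F_\tau$ is nonzero, $\tau\in F_\tau$, a contradiction.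

Injectivity follows: if $\sigma\ne\tau$ with $\operatorname{index}\sigma\le\operatorname{index}\tau$, then $f(\sigma)\ne f(\tau)$ by (4). Applied to labels of index $\le k$, this keeps the recursion going; in the end $f$ is injective on $\Lambda$.

**Step 5: different pairs have different bisectors.** *The aim is to exclude the one degenerate case in which an equation for the newest label could be trivial.* The claim is: *if $\{a,b\}\ne\{y,z\}$ are two pairs of distinct labels, then the bisector lines in $\mathbb C$ of $f(a),f(b)$ and of $f(y),f(z)$ differ.*

Suppose the lines coincide. If the pairs share a label, say $a=y$, then the reflection of $f(a)$ in the common line is both $f(b)$ and $f(z)$, so $b=z$ by injectivity and the pairs are equal. So the four labels are distinct. Let $w$ be one of maximal index, $w'$ its partner, and $\{u,u'\}$ the other pair. Then $f(w)$ is the reflection of $f(w')$ in the bisector of $f(u),f(u')$, that is,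
$$f(w)=f(w')-\frac{2\big\langle f(w')-\frac12(f(u)+f(u')),\,f(u)-f(u')\big\rangle}{|f(u)-f(u')|^2}\,\big(f(u)-f(u')\big).$$
By (4), $f(w'),f(u),f(u')$ have their coordinates in $F_w$, so the right side does too. This contradicts the last statement of (4) for $\tau=w$.

**Step 6: $f(\Lambda)$ has the UMP.** *The aim is to show that the designated point is the only one on the bisector.* For distinct labels $y,z$ let $m(y,z)$ be the unique label $\tau$ of index $\ge1$ for which $\beta_k(\tau)$, with $k$ the index of $\tau$, represents $\{y,z\}$. It exists and is unique because $\{y,z\}$ is represented exactly once, in exactly one $\mathrm{Box}_k$, and $\beta_k$ is a bijection onto $\mathrm{Box}_k$. By (3), $f(m(y,z))$ is the midpoint of $f(y),f(z)$ plus a real multiple of $i$ times their difference, so it lies on their bisector.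

Suppose $|f(x)-f(y)|=|f(x)-f(z)|$ for a label $x\ne m(y,z)$. Since $f$ is injective and $y\ne z$, the common distance is not $0$, and $x,y,z$ are distinct. Let $k$ be the maximum of their indices.

*Case $k=0$.* Then $f(x),f(y),f(z)$ are the real numbers $x,y,z$, and $|x-y|=|x-z|$ gives $y=z$ or $2x=y+z$. The first is excluded, the second contradicts independence.

*Case $k\ge1$ and $x$ has index $k$.* Let $\beta_k(x)=(a,b)$. Since $x\neq m(y,z)$, we have $\{a,b\}\ne\{y,z\}$. Equidistance says $\langle f(x)-\frac12(f(y)+f(z)),f(y)-f(z)\rangle=0$, that is, by (3),
$$x\,\big\langle iD_x,\,f(y)-f(z)\big\rangle+\big\langle M_x-\tfrac12(f(y)+f(z)),\,f(y)-f(z)\big\rangle=0 .$$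
By (4) both inner products lie in $F_x$, and $x$ is transcendental over $F_x$, so both vanish. The first says that $f(y)-f(z)$ is orthogonal to $iD_x$, so it is parallel to $D_x=f(a)-f(b)$; hence the two bisectors have the same direction. The second says that $M_x$, the midpoint of $f(a),f(b)$, lies on the bisector of $f(y),f(z)$. So both bisectors pass through $M_x$ in the same direction and coincide, contrary to Step 5.

*Case $k\ge1$ and $y$ or $z$ has index $k$.* Exchanging them if necessary, let it be $y$. The equation is
$$|M_y+iyD_y-f(x)|^2=|f(x)-f(z)|^2 .$$
By (4), $M_y,D_y,f(x),f(z)$ have their coordinates in $F_y$. So this is a polynomial equation for $y$ over $F_y$, with coefficient $|D_y|^2\ne0$ at $y^2$. This contradicts the transcendence of $y$ over $F_y$.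

So the midset of $f(y),f(z)$ in $f(\Lambda)$ is exactly $\{f(m(y,z))\}$.

**Step 7: the topology of $f(\Lambda)$.** *The aim is to see that the pieces do not accumulate on each other.* Each $f(\Lambda_k)$ is compact and homeomorphic to $\Lambda_k$ via $f$, and these sets are disjoint. For $k\ge1$ it is contained in $\{|z|>k\}$, so a bounded set meets only finitely many of them: the family is locally finite. Hence the union of all $f(\Lambda_j)$ with $j\ne k$ is closed in $\mathbb C$, so $f(\Lambda_k)$ is open in $f(\Lambda)$. This is what the integers $N_k$ were for.

The space $f(\Lambda)$ is not yet the irrationals, for it is locally compact. We must thin it out without losing any of the designated points.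

**Step 8: passing to the irrationals.** *The aim is to choose a subset of labels that is closed under $m$.* Let $\Lambda_0'\subset\Lambda_0$ be the complement of a countable dense subset. Recursively, for $k\ge1$, let
$$\Lambda_k'=\beta_k^{-1}\big(\mathrm{Box}_k\cap(\Lambda'\times\Lambda')\big),$$
where $\Lambda'$ here denotes the union of the $\Lambda'_p$ with $p<k$. We show by induction that each $\Lambda_k'$ is dense in $\Lambda_k$ and homeomorphic to the irrationals. For $k=0$ the second statement is one of our textbook facts; density holds because nonempty open subsets of a Cantor set are uncountable. For $k\ge1$ write $\mathrm{Box}_k=A\times B$ with $A\subset\Lambda_p$ and $B\subset\Lambda_q$ clopen and nonempty, $p,q<k$. Then $\beta_k$ maps $\Lambda_k'$ homeomorphically onto $(A\cap\Lambda_p')\times(B\cap\Lambda_q')$. As $A$ is open and $\Lambda'_p$ is dense in $\Lambda_p$, the set $A\cap\Lambda'_p$ is dense in $A$, so it is nonempty; it is clopen in $\Lambda_p'$, hence homeomorphic to the irrationals. The same holds for $B\cap\Lambda'_q$. So the product is dense in $\mathrm{Box}_k$ and homeomorphic to the irrationals.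

From now on let $\Lambda'=\bigcup_k\Lambda_k'$, over all $k$, and $X=f(\Lambda')$. By Step 7, $X$ is the disjoint union of its relatively open subsets $f(\Lambda'_k)$, each homeomorphic to the irrationals. So $X$ is a countable sum of copies of the irrationals, and it is homeomorphic to the irrationals. Let $y\ne z$ in $\Lambda'$ and $\tau=m(y,z)$, of index $k$. Then $\beta_k(\tau)\in\mathrm{Box}_k$ has entries $y,z$ in some order, which lie in $\Lambda'$ and have index $<k$, so $\tau\in\Lambda_k'$. By Step 6 the midset of $f(y),f(z)$ in $X$ is exactly $\{f(m(y,z))\}$. So $X\subset\mathbb R^2$ has the UMP, and Theorem 3 is proved. $\blacksquare$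

## 9. Seven Cantor sets in $\mathbb R^{34}$ that serve one another

The plane construction always produces a new piece farther out, so it can never be compact. For a Cantor set we want finitely many pieces, where the pairs in $X_a\times X_b$ are served by a piece $X_c$ that was there already. This is possible in principle, because $U\times U'$ is a Cantor set whenever $U,U'$ are, so the points of $X_c$ can be named by pairs. The difficulty is that the pieces now refer to one another in a circle. The plan has four ingredients: seven pieces placed so that only one piece can see $X_a$ and $X_b$ at the same distance; a parameter $v$ of each point that is readable from its distances; control coordinates with which $x\in X_c$ selects one pair; and a further coordinate for pairs inside one piece.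

**Step 1: the seven triples.** *The aim is to decide which piece serves which pair.* Indices lie in $\mathbb Z_7$. Let
$$T_c=\{c+1,\,c+2,\,c+4\}.$$
So $T_0=\{1,2,4\}$, $T_1=\{2,3,5\}$, $T_2=\{3,4,6\}$, $T_3=\{4,5,0\}$, $T_4=\{5,6,1\}$, $T_5=\{6,0,2\}$, $T_6=\{0,1,3\}$. Two properties are needed.

* For $a\ne c$, exactly one of $a\in T_c$, $c\in T_a$ holds. Indeed $a\in T_c$ means $a-c\in\{1,2,4\}$, and $c\in T_a$ means $a-c\in\{-1,-2,-4\}=\{6,5,3\}$; these two sets partition $\mathbb Z_7\setminus\{0\}$.
* For $a\ne b$, there is exactly one $c$ with $a,b\in T_c$. Indeed the differences $2-1=1$, $4-2=2$, $4-1=3$, $1-4=4$, $2-4=5$, $1-2=6$ show that every nonzero residue is a difference of two elements of $\{1,2,4\}$ in exactly one way. Write $a-b=s-t$ with $s,t\in\{1,2,4\}$; then $c=a-s=b-t$ is the only possibility, and it works.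

**Step 2: base points.** *The aim is to place seven centers so that the distance between centers $c$ and $a$ depends only on which of them is the center of the triple.* Let $R_c=2000+10c$ for $c=0,\dots,6$. For $a\in T_c$ put $D_{ca}=D_{ac}=R_c-4$, and $D_{aa}=0$. By the first property of Step 1 this defines $D$ for all pairs. We claim that there are $Q_c\in\mathbb R^6$ with $|Q_c-Q_a|^2=D_{ca}$ for all $a,c$.

Consider the $6\times6$ matrix with entries $\frac12(D_{a0}+D_{b0}-D_{ab})$, $a,b\neq0$. For $a\ne b$ write $D_{ab}=2000+\eta_{ab}$; then $-4\le\eta_{ab}\le56$, so $|\eta_{ab}|\le60$. An off-diagonal entry is $1000+\frac12(\eta_{a0}+\eta_{b0}-\eta_{ab})$, and a diagonal entry is $D_{a0}=2000+\eta_{a0}$. So the matrix is $1000(I+J)+E$, where $J$ is the all-ones matrix and all $|E_{ab}|\le\frac32\cdot60=90$. Then the operator norm satisfies $\|E\|\le6\cdot90=540<1000$, and since $J$ is positive semidefinite, the matrix is positive definite. Take vectors $Q_a\in\mathbb R^6$, $a\ne0$, with this Gram matrix, and $Q_0=0$. Then $|Q_a-Q_0|^2=D_{a0}$ and $|Q_a-Q_b|^2=D_{a0}+D_{b0}-(D_{a0}+D_{b0}-D_{ab})=D_{ab}$.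

Now let
$$\mathbb R^{34}=\mathbb R^6\oplus\bigoplus_{c\in\mathbb Z_7}\operatorname{span}(i_c,j_c,f_c,k_c),$$
where the $28$ vectors are orthonormal and orthogonal to $\mathbb R^6$. Put
$$P_c=Q_c+i_{c-1}+j_{c-2}.$$
For $a\in T_c$ we get $|P_c-P_a|^2=(R_c-4)+2+2=R_c$.

**Step 3: parameters and the set $X$.** *The aim is to define the points.* By the Lemma, and by splitting the Cantor set that it gives into seven nonempty clopen pieces, choose pairwise disjoint Cantor sets $U_c\subset(0,\frac1{100})$, $c\in\mathbb Z_7$, with $\bigcup_cU_c$ algebraically independent over $\mathbb Q$. Partition each into nonempty clopen sets $U_c=U_c^{12}\sqcup U_c^{14}\sqcup U_c^{24}$ and, for $ij\in\{12,14,24\}$, fix homeomorphisms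
$$\theta_c^{ij}:U_{c+i}\times U_{c+j}\to U_c^{ij}.$$
Fix $q_c\in U_c^{24}$. For $v\in U_c^{ij}$ write $v=\theta_c^{ij}(s,t)$, and define $\alpha,\beta,\xi$ by the following table.

| part | $\alpha$ | $\beta$ | $\xi$ |
|---|---|---|---|
| $U_c^{12}$ | $\frac14+\frac{s-t}2$ | $\frac14$ | $0$ |
| $U_c^{14}$ | $\frac{s-t}2$ | $\frac14$ | $0$ |
| $U_c^{24}$ | $\frac14$ | $\frac{s-t}2$ | $\frac12+v-q_c$ |

The logic of the table: we shall see that comparing $X_{c+1}$ with $X_{c+2}$ reads $\alpha-\beta$, comparing $X_{c+1}$ with $X_{c+4}$ reads $\alpha$, and comparing $X_{c+2}$ with $X_{c+4}$ reads $\beta$. In each row exactly one of these three numbers is close to $0$; there it is $\frac{s-t}2$, and the other two are close to $\pm\frac14$. So each part of $X_c$ serves one kind of pair and is out of reach for the others.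

Since $|s-t|<\frac1{100}$ and $|v-q_c|<\frac1{100}$, we have $|\alpha|,|\beta|\le0.255$, $\alpha\ge-0.005$ and $0\le\xi\le0.51$. Since $v>v^2$, it follows that
$$1+v-\alpha^2-\beta^2-v^2-\xi^2>1-2(0.255)^2-(0.51)^2>0.6 .$$
Let $w>0$ be the square root of the left side, and put
$$x_c(v)=P_c+d,\qquad d=\alpha i_c+\beta j_c+vf_c+\xi f_{c+1}+wk_c,\qquad\text{so that } |d|^2=1+v. \tag{5}$$
Let $X_c=\{x_c(v):v\in U_c\}$ and $X=\bigcup_cX_c$. For $x=x_c(v)$ write $v_x=v$, $\alpha_x=\alpha$, $d_x=d$, and so on. The map $v\mapsto x_c(v)$ is continuous, since $\alpha,\beta,\xi,w$ are continuous on each of the clopen parts, and injective, since $v$ is the $f_c$-coordinate of $x_c(v)$. So each $X_c$ is a Cantor set.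

**Step 4: the distance formula.** *The aim is to compute all distances between different pieces.* Let $a\in T_c$, $x\in X_c$, $y\in X_a$. Then $x-y=(P_c-P_a)+d_x-d_y$, so by Step 2 and (5)
$$|x-y|^2=R_c+(1+v_x)+(1+v_y)+2\langle P_c-P_a,d_x\rangle-2\langle P_c-P_a,d_y\rangle-2\langle d_x,d_y\rangle .$$
We write $[\,\cdot\,]$ for $1$ if the condition holds and $0$ otherwise.

*The term $\langle d_x,d_y\rangle$.* The basis vectors in $d_x$ are $i_c,j_c,f_c,f_{c+1},k_c$, those in $d_y$ are $i_a,j_a,f_a,f_{a+1},k_a$. As $a\ne c$, a common vector can only be $f_{c+1}=f_a$, when $a=c+1$, or $f_c=f_{a+1}$, when $a=c-1=c+6$. The latter is excluded, since $c+6\notin T_c$. So $\langle d_x,d_y\rangle=\xi_xv_y\,[a=c+1]$.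

*The term $\langle P_c-P_a,d_x\rangle$.* The vector $P_c=Q_c+i_{c-1}+j_{c-2}$ has no $i_c$- or $j_c$-component. The vector $P_a=Q_a+i_{a-1}+j_{a-2}$ has an $i_c$-component when $a=c+1$ and a $j_c$-component when $a=c+2$. No $P$ has $f$- or $k$-components. So the term is $-\alpha_x[a=c+1]-\beta_x[a=c+2]$.

*The term $\langle P_c-P_a,d_y\rangle$.* The vector $P_a$ has no $i_a$- or $j_a$-component. The vector $P_c$ has one only if $a=c-1$ or $a=c-2$, that is, $a=c+6$ or $a=c+5$, and neither is in $T_c$. So the term is $0$.

Altogether
$$|x-y|^2=R_c+2+v_x+\begin{cases}-2\alpha_x+(1-2\xi_x)v_y,&a=c+1,\\-2\beta_x+v_y,&a=c+2,\\ v_y,&a=c+4.\end{cases}\tag{6}$$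
Note that only the control coordinates of $x$, the point in the center piece $X_c$, occur; from $y$ only the parameter $v_y$ enters. This is the effect of the first property in Step 1.

From $-0.51\le-2\alpha_x\le0.01$, $|2\beta_x|\le0.51$, $|1-2\xi_x|\le1$ and $0<v<0.01$ we get $|x-y|^2\in(R_c+1,R_c+3)$. For $x,x'$ in the same piece, $|x-x'|^2=|d_x-d_{x'}|^2\le4\cdot1.01<5$. So the $X_c$ are disjoint compact sets, $X$ is a finite sum of Cantor sets, and $X$ is a Cantor set.

**Step 5: coarse consequences.** *The aim is to exclude most positions of a point in a midset without algebra.*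

(A) If $x,y$ lie in the same piece and $z$ in another, then $|x-y|<|x-z|$. Indeed $|x-y|^2<5<2001<|x-z|^2$.

(B) If $x\in X_c$, $y\in X_a$, $z\in X_b$ with $a,b,c$ distinct and $|x-y|=|x-z|$, then $a,b\in T_c$. By (6), $|x-y|^2$ lies in $(R+1,R+3)$ with $R=R_c$ if $a\in T_c$ and $R=R_a$ if $c\in T_a$; likewise $|x-z|^2$, with $R_c$ or $R_b$. As the numbers $R_0,\dots,R_6$ are at least $10$ apart, both values of $R$ are equal. Since $R_a,R_b,R_c$ are distinct, both must be $R_c$.

**Step 6: pairs in different pieces.** *The aim is to show that each such pair has exactly one midpoint, the one named after it.* Let $y\in X_a$, $z\in X_b$, $a\ne b$, and let $c$ be the unique index with $a,b\in T_c$. A point $x\in X_a$ has $|x-y|<|x-z|$ by (A), and similarly for $x\in X_b$. If $x\in X_e$ with $e\ne a,b$ is in $M(y,z)$, then $a,b\in T_e$ by (B), so $e=c$. Thus $M(y,z)\subset X_c$. Put $\mu_x=1-2\xi_x$. On parts 12 and 14 we have $\mu_x=1$, and on part 24, $|\mu_x|=2|v_x-q_c|\le0.02$. After exchanging $y$ and $z$ if necessary, there are three cases, and (6) turns $|x-y|=|x-z|$ into the equations below. In each of them the left side has absolute value less than $0.02$.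

*Case $(a,b)=(c+1,c+2)$.* The equation is
$$\mu_xv_y-v_z=2\alpha_x-2\beta_x .$$
On part 14 the right side is $(s-t)-\frac12$, within $0.01$ of $-\frac12$; on part 24 it is $\frac12-(s-t)$, within $0.01$ of $\frac12$. So there is no solution on these parts. On part 12, $\mu_x=1$ and the right side is $s-t$, so the equation is $v_y-v_z=s-t$, with $v_y,s\in U_{c+1}$ and $v_z,t\in U_{c+2}$. If $v_y\ne s$, then $v_y=s+v_z-t$ would be in the field generated by $s,v_z,t$, all different from $v_y$, against independence. So $v_y=s$, and then $v_z=t$.

*Case $(a,b)=(c+1,c+4)$.* The equation is $\mu_xv_y-v_z=2\alpha_x$. On part 12 the right side is $\frac12+(s-t)$ and on part 24 it is $\frac12$, so there is no solution. On part 14 the equation is $v_y-v_z=s-t$ with $v_y,s\in U_{c+1}$ and $v_z,t\in U_{c+4}$. As before, it holds if and only if $(s,t)=(v_y,v_z)$.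

*Case $(a,b)=(c+2,c+4)$.* The equation is $v_y-v_z=2\beta_x$. On parts 12 and 14 the right side is $\frac12$, so there is no solution. On part 24 the equation is $v_y-v_z=s-t$ with $v_y,s\in U_{c+2}$ and $v_z,t\in U_{c+4}$. Again it holds if and only if $(s,t)=(v_y,v_z)$.

In each case there is exactly one solution, $x=x_c(\theta_c^{ij}(v_y,v_z))$ with $ij=12$, $14$, $24$ respectively. So $|M(y,z)|=1$.

**Step 7: what $\xi$ is for.** *The aim is to see why pairs inside one piece need a further coordinate.* Imagine the same construction with $\xi=0$ everywhere. Everything up to here would go through. But let $y\ne z$ lie in $X_a$ and let $x\in X_c$ with $a\in T_c$. Then (6) would give $|x-y|^2-|x-z|^2=v_y-v_z\neq0$ in all three cases: the readability of $v$ prevents $x$ from seeing $y$ and $z$ at equal distance. The arguments (ii) and (iii) below, with $\xi=0$, exclude all other $x$, so the midset would be empty. We need one point in $X$ that does not see the parameter in $X_a$ at all. In (6) with $a=c+1$, the term $(1-2\xi_x)v_y$ disappears when $\xi_x=\frac12$. The table makes $\xi_x=\frac12$ at exactly one point of $X_c$, namely at $x_c(q_c)$. So $x_{a-1}(q_{a-1})$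 is equidistant from all points of $X_a$, and we must show that it is the only point of $X$ that serves two points of $X_a$.

**Step 8: pairs in the same piece.** *The aim is to show $M(y,z)=\{x_{a-1}(q_{a-1})\}$ for $y\ne z$ in $X_a$.* Then $v_y\ne v_z$. Let
$$\Phi_a=\mathbb Q\Big(\bigcup_{b\ne a}U_b\Big).$$
Distinct elements of $U_a$ are algebraically independent over $\Phi_a$. Moreover $\alpha_y,\beta_y,\alpha_z,\beta_z\in\Phi_a$, since by the table they are rational expressions in parameters $s,t$ from other pieces. A point $x\in X_c$ with $c\ne a$ has either $a\in T_c$ or $c\in T_a$; the remaining points are in $X_a$. The points $y,z$ themselves are not in $M(y,z)$.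

(i) *Let $x\in X_c$ with $a\in T_c$.* By (6), $|x-y|^2-|x-z|^2$ equals $v_y-v_z\neq0$ if $a\in\{c+2,c+4\}$, and $(1-2\xi_x)(v_y-v_z)$ if $a=c+1$. The latter vanishes if and only if $\xi_x=\frac12$, that is, if and only if $x$ is in part 24 and $v_x=q_c$. Since $c=a-1$, this is the point $x_{a-1}(q_{a-1})$. So there is exactly one point of this kind in $M(y,z)$.

(ii) *Let $x\in X_c$ with $c\in T_a$.* Now $a$ is the center index, and (6), with $y$ or $z$ in the role of the center point and $x$ in the role of the other, shows what $|x-y|^2-|x-z|^2$ is.

* If $c=a+4$, it is $v_y-v_z\ne0$.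
* If $c=a+2$, it is $(v_y-v_z)-2(\beta_y-\beta_z)$. This is nonzero, since $\beta_y-\beta_z\in\Phi_a$ and $v_y-v_z\notin\Phi_a$ by independence.
* If $c=a+1$, it is $(v_y-v_z)-2(\alpha_y-\alpha_z)-2(\xi_y-\xi_z)v_x$, where $v_x\in U_{a+1}\subset\Phi_a$. Suppose it is $0$. If neither of $v_y,v_z$ is in $U_a^{24}$, then $\xi_y=\xi_z=0$ and $v_y-v_z\in\Phi_a$, a contradiction. If both are, then $\xi_y-\xi_z=v_y-v_z$, so $(1-2v_x)(v_y-v_z)\in\Phi_a$; as $1-2v_x$ is a nonzero element of $\Phi_a$, again $v_y-v_z\in\Phi_a$. If only $v_y$ is in $U_a^{24}$, then $\xi_y-\xi_z=\frac12+v_y-q_a$, and the equation gives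
$$(1-2v_x)v_y-v_z+2v_xq_a\in\Phi_a ,$$
so $v_z\in\Phi_a(v_y,q_a)$. But $v_z\notin\{v_y,q_a\}$, because $v_z\notin U_a^{24}$; so this contradicts independence over $\Phi_a$. If only $v_z$ is in $U_a^{24}$, exchange $y$ and $z$, which only changes the sign of the expression.

So there are no points of this kind in $M(y,z)$.

(iii) *Let $x\in X_a$, $x\ne y,z$.* Suppose $|x-y|=|x-z|$. At most one of $v_y,v_z$ equals $q_a$, so, exchanging $y$ and $z$ if necessary, assume $v_y\ne q_a$. Let $L$ be the field of all real numbers algebraic over $\Phi_a(v_x,v_z,q_a)$. Since $v_y$ is different from $v_x,v_z,q_a$, it is transcendental over $L$. Put $\varepsilon=1$ if $v_y\in U_a^{24}$ and $\varepsilon=0$ otherwise, so that $\xi_y=\varepsilon(\frac12+v_y-q_a)$.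

As $|x-y|^2=|d_x-d_y|^2=(1+v_x)+(1+v_y)-2\langle d_x,d_y\rangle$, and similarly for $z$, the supposition says
$$v_y-2\langle d_x,d_y\rangle=v_z-2\langle d_x,d_z\rangle . \tag{7}$$
The coordinates of $d_x$ and $d_z$ are in $L$: for $\alpha,\beta,v,\xi$ this is clear, and $w_x,w_z$ are real square roots of elements of $L$. So the right side of (7) is in $L$. On the left,
$$\langle d_x,d_y\rangle=\alpha_x\alpha_y+\beta_x\beta_y+v_xv_y+\xi_x\xi_y+w_xw_y ,$$
where $\alpha_y,\beta_y\in\Phi_a\subset L$. Collecting the multiples of $v_y$, we can write (7) as
$$Av_y+B=2w_xw_y,\qquad A=1-2v_x-2\varepsilon\xi_x\in L,$$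
where $B=-2\alpha_x\alpha_y-2\beta_x\beta_y-2\varepsilon\xi_x(\tfrac12-q_a)-(v_z-2\langle d_x,d_z\rangle)\in L$. Square this and insert the definition of $w_y^2$:
$$(Av_y+B)^2=4w_x^2\Big(1+v_y-v_y^2-\alpha_y^2-\beta_y^2-\varepsilon\big(\tfrac12+v_y-q_a\big)^2\Big).$$
This is a polynomial equation for $v_y$ with coefficients in $L$. In the difference of the left and the right side, the coefficient of $v_y^2$ is $A^2+4(1+\varepsilon)w_x^2>0$. So the equation is nontrivial and $v_y$ is algebraic over $L$, a contradiction. There are no points of this kind in $M(y,z)$.

By (i), (ii), (iii), $M(y,z)=\{x_{a-1}(q_{a-1})\}$. Together with Step 6, every midset in the Cantor set $X\subset\mathbb R^{34}$ has exactly one point. For $n\ge34$, regard $\mathbb R^{34}$ as a subspace of $\mathbb R^n$. This proves Theorem 2. $\blacksquare$
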